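\title{Stable equivalences of Morita type preserve the focal quotient of a block}

\begin{abstract}
Let $\mathcal O$ be a complete discrete valuation ring of characteristic zero with residue field of characteristic $p$, finitely generated as a module over the $p$-adic integers. Let $B$, $B'$ be blocks of finite group algebras over $\mathcal O$ with nontrivial defect groups $P$, $P'$ and fusion systems $\mathcal F$, $\mathcal F'$. We prove that if there is a stable equivalence of Morita type between $B$ and $B'$, then the abelian $p$-groups $P/\mathfrak{foc}(\mathcal F)$ and $P'/\mathfrak{foc}(\mathcal F')$ are isomorphic. The method is to deform the bimodule $B$ over the group ring $\mathcal OC$ of a finite abelian $p$-group $C$. The deformations form a group that is invariant under stable equivalences of Morita type, and a theorem of Weiss on permutation lattices identifies this group with $\operatorname{Hom}(P/\mathfrak{foc}(\mathcal F),C)$.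
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Throughout, $p$ is a prime and $\mathcal O$ is a complete discrete valuation ring with maximal ideal $\pi\mathcal O$, residue field $k$ of characteristic $p$ and field of fractions $K$ of characteristic zero. We assume that $\mathcal O$ is finitely generated as a module over the ring $\mathbb Z_p$ of $p$-adic integers; being torsion-free, it is then free of finite rank over $\mathbb Z_p$. No splitting hypothesis is made on $k$ or $K$. Modules are finitely generated.

\subsection*{Blocks and their focal subgroups}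

Let $G$ be a finite group. A \emph{block} of $\mathcal OG$ is an indecomposable direct factor $B$ of the algebra $\mathcal OG$. Thus $B=\mathcal OGb$ for a primitive idempotent $b=1_B$ of the center $Z(\mathcal OG)$, and $Z(B)$ is a local ring. When a finite group $H$ acts on an abelian group $U$, we write $U^H$ for the fixed points and, for $H'\le H$,
\[
\operatorname{Tr}_{H'}^{H}\colon U^{H'}\to U^{H},\qquad y\mapsto\sum_{h\in H/H'}hy
\]
for the trace map. Unless another action is named, subgroups of $G$ act on $\mathcal OG$ and on $B$ by conjugation, so that $B^G=Z(B)$. For a $p$-subgroup $Q$ of $G$ the \emph{Brauer homomorphism} is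
\[
\operatorname{Br}_Q\colon(\mathcal OG)^Q\to kC_G(Q),\qquad \sum_{g\in G}\lambda_g g\mapsto\sum_{g\in C_G(Q)}\bar\lambda_g g ,
\]
that is, truncation to $C_G(Q)$ followed by reduction modulo $\pi$. A \emph{defect group} of $B$ is a $p$-subgroup $P$ with $b\in\operatorname{Tr}_P^G(B^P)$ and $\operatorname{Br}_P(b)\ne0$. If $b$ is written as a sum of primitive idempotents of $B^P$, one of them, say $i$, has $\operatorname{Br}_P(i)\neq0$. Such an $i$ is a \emph{source idempotent}.

Fix $P$ and $i$. By a result of Brou\'e and Puig, proved below as Lemma~\ref{lem:eQ}, for every $Q\le P$ there is a unique block idempotent $e_Q$ of $kC_G(Q)$ with $\operatorname{Br}_Q(i)e_Q\ne0$. The \emph{fusion system} $\mathcal F$ determined by $i$ is the category whose objects are the subgroups of $P$ and in which $\operatorname{Hom}_{\mathcal F}(Q,S)$ consists of the maps $c_g\colon u\mapsto gug^{-1}$, for those $g\in G$ with $gQg^{-1}\le S$ and $ge_Qg^{-1}=e_{gQg^{-1}}$. This definition is all that we use about $\mathcal F$; in particular, saturation of $\mathcal F$ plays no role. The \emph{$\mathcal F$-focal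 subgroup} of $P$ is
\[
\mathfrak{foc}(\mathcal F)=\langle u^{-1}\varphi(u)\;:\;Q\le P,\ u\in Q,\ \varphi\in\operatorname{Hom}_{\mathcal F}(Q,P)\rangle .
\]
An element $g\in P$ fixes $i$, so $g\operatorname{Br}_Q(i)g^{-1}=\operatorname{Br}_{gQg^{-1}}(i)$, and the uniqueness of $e_{gQg^{-1}}$ shows that $c_g$ is in $\mathcal F$. Hence $\mathfrak{foc}(\mathcal F)$ contains $[P,P]$, and $P/\mathfrak{foc}(\mathcal F)$ is an abelian $p$-group. For an abelian group $C$, call $\rho\in\operatorname{Hom}(P,C)$ \emph{$\mathcal F$-stable} if $\rho(\varphi(u))=\rho(u)$ for all $Q\le P$, $u\in Q$ and $\varphi\in\operatorname{Hom}_{\mathcal F}(Q,P)$. This says exactly that $\rho$ is trivial on the generators of $\mathfrak{foc}(\mathcal F)$, and we identify $\operatorname{Hom}(P/\mathfrak{foc}(\mathcal F),C)$ with the group of $\mathcal F$-stable homomorphisms. So the quotient $P/\mathfrak{foc}(\mathcal F)$ measures how many homomorphisms from $P$ to abelian groups respect the fusion in the block. The restriction to $P$ of a homomorphism $G\to C$ is always one of them.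

\begin{example}\label{ex:first}
Let $G=P$ be a $p$-group. The rings $\mathcal OP$, $Z(\mathcal OP)$ and $kC_P(Q)$ are local, so $B=\mathcal OP$ is a block with defect group $P$, $i=1$ and $e_Q=1$ for all $Q$. The morphisms of $\mathcal F$ are the conjugations by elements of $P$, and $P/\mathfrak{foc}(\mathcal F)=P/[P,P]$.

Let $p=3$, $G=S_3$ and $P=A_3$. Since $\operatorname{Br}_P(1)\ne0$, some block idempotent $b$ has $\operatorname{Br}_P(b)\neq0$, and $b=\operatorname{Tr}_P^G(b/2)$, so $P$ is a defect group of $\mathcal OGb$. Here $C_G(P)=P$, so $e_P=1$, and the inversion of $P$ by a transposition is in $\mathcal F$. The elements $u^{-1}u^{-1}$ generate $P$, so $P/\mathfrak{foc}(\mathcal F)=1$ although $P$ is abelian.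
\end{example}

\subsection*{Stable equivalences of Morita type}

Let $B$, $B'$ be $\mathcal O$-algebras. Bimodules over $\mathcal O$-algebras are $\mathcal O$-central, so a $B$-$B'$-bimodule is a $B\otimes_{\mathcal O}B'^{\mathrm{op}}$-module. It is a \emph{projective bimodule} if it is projective over this algebra, and it is \emph{projective on both sides} if it is projective as a left $B$-module and as a right $B'$-module. A \emph{stable equivalence of Morita type} between $B$ and $B'$ consists of a $B$-$B'$-bimodule $M$ and a $B'$-$B$-bimodule $N$, both projective on both sides, such that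
\[
M\otimes_{B'}N\cong B\oplus X,\qquad N\otimes_BM\cong B'\oplus Y
\]
as bimodules, for some projective $B$-$B$-bimodule $X$ and some projective $B'$-$B'$-bimodule $Y$. The case $X=Y=0$ is a Morita equivalence.

Now let $B$, $B'$ be blocks of $\mathcal OG$, $\mathcal OG'$ with nontrivial defect groups $P$, $P'$ and fusion systems $\mathcal F$, $\mathcal F'$, and put $D=P/\mathfrak{foc}(\mathcal F)$, $D'=P'/\mathfrak{foc}(\mathcal F')$. The groups $D$, $D'$ are defined through the way $B$, $B'$ sit in group algebras, whereas $M$ and $N$ only know $B$ and $B'$ as algebras; no relation between $M$, $N$ and the defect groups is assumed. Nevertheless it is known that a stable equivalence of Morita type between $B$ and $B'$ forces the abelian $p$-groups $D$ and $D'$ to have the same rank. The problem treated here, which comes from Linckelmann's paper \cite{Linckelmann}, is whether in this situation $D$ and $D'$ are in fact isomorphic.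

Equality of ranks says that $|\operatorname{Hom}(D,C)|=|\operatorname{Hom}(D',C)|$ for $C=\mathbb Z/p$, and an isomorphism $D\cong D'$ amounts to the same equality for all $C=\mathbb Z/p^n$. For instance, $\mathbb Z/p$ and $\mathbb Z/p^2$ are not separated by $C=\mathbb Z/p$, but they are by $C=\mathbb Z/p^2$. This suggests that the answer is yes, and that one should look for a description of $\operatorname{Hom}(D,C)$ in terms of the algebra $B$ alone.

\begin{theorem}\label{thm:main}
Let $G$, $G'$ be finite groups, and let $B$, $B'$ be blocks of $\mathcal OG$, $\mathcal OG'$ with nontrivial defect groups $P$, $P'$ and fusion systems $\mathcal F$, $\mathcal F'$ on $P$, $P'$ determined by choices of source idempotents. If there is a stable equivalence of Morita type between $B$ and $B'$, then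
\[
P/\mathfrak{foc}(\mathcal F)\cong P'/\mathfrak{foc}(\mathcal F').
\]
\end{theorem}

\subsection*{Deformations over group rings}

Let $C$ be a finite abelian $p$-group, written multiplicatively, let $R=\mathcal OC$, and let $I$ be the augmentation ideal, the kernel of the map $R\to\mathcal O$ sending each $c\in C$ to $1$. For an $\mathcal O$-module $U$ put $U_R=R\otimes_{\mathcal O}U$, and for an $R$-module $V$ put $\bar V=V/IV$. Bimodules over $R$-algebras are $R$-central.

\begin{definition}\label{def:G}
A \emph{deformation of $B$ over $C$} is a $B_R$-$B_R$-bimodule $V$ that is projective on both sides and satisfies $\bar V\cong B$ as $B$-$B$-bimodules. The set of isomorphism classes of deformations of $B$ over $C$ is denoted by $\mathcal G_C(B)$.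
\end{definition}

The definition balances two requirements. First, the ring $R$ contains $C$ as a group of units congruent to $1$ modulo $I$, so a homomorphism with values in $C$ can be used to twist $B_R$ without changing $\bar B_R=B$. Second, the condition $\bar V\cong B$ survives a stable equivalence: the reduction of $N\otimes_BV\otimes_BM$ is $N\otimes_BM\cong B'\oplus Y$, in which $B'$ is visible. A homomorphism $f\colon C\to C_1$ extends to a ring homomorphism $\mathcal OC\to\mathcal OC_1$ compatible with the augmentations, and base change $V\mapsto\mathcal OC_1\otimes_{\mathcal OC}V$ maps $\mathcal G_C(B)$ to $\mathcal G_{C_1}(B)$. The words ``natural in $C$'' refer to these maps.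

\begin{theorem}\label{thm:A}
Let $B$ be a block with defect group $P$ and fusion system $\mathcal F$. Then $\mathcal G_C(B)$ is a group under $\otimes_{B_R}$, isomorphic to $\ker(\operatorname{Out}_R(B_R)\to\operatorname{Out}_{\mathcal O}(B))$, and there is a group isomorphism
\[
\Phi_C\colon\mathcal G_C(B)\to\operatorname{Hom}(P/\mathfrak{foc}(\mathcal F),C),
\]
natural in $C$.
\end{theorem}

\begin{theorem}\label{thm:B}
A stable equivalence of Morita type between blocks $B$, $B'$ with nontrivial defect groups induces group isomorphisms $\mathcal G_C(B)\cong\mathcal G_C(B')$, natural in $C$.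
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorems~\ref{thm:A} and~\ref{thm:B}]
The two theorems give $|\operatorname{Hom}(D,\mathbb Z/p^n)|=|\operatorname{Hom}(D',\mathbb Z/p^n)|$ for all $n\ge0$. If $D\cong\prod_j\mathbb Z/p^{m_j}$ with all $m_j\ge1$, then $|\operatorname{Hom}(D,\mathbb Z/p^n)|=|D/D^{p^n}|=p^{d_n}$ with $d_n=\sum_j\min(m_j,n)$, and $d_n-d_{n-1}$ is the number of $j$ with $m_j\ge n$. So the numbers $d_n$ determine $D$ up to isomorphism.
\end{proof}

Section~\ref{sec:aut} describes deformations by automorphisms and works out the smallest case. Section~\ref{sec:stable} proves Theorem~\ref{thm:B}; this is the only place where the defect groups must be nontrivial. After the block-theoretic preparations of Section~\ref{sec:brauer}, Section~\ref{sec:phi} constructs $\Phi_C$ with the help of Weiss' theorem on permutation lattices. That theorem is the only deep input, and its application in Lemma~\ref{lem:split} is the only place where $\mathcal O$ must be finitely generated over $\mathbb Z_p$. Sections~\ref{sec:inj} and~\ref{sec:surj} show that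 $\Phi_C$ is an isomorphism.

\section{Deformations as automorphisms, and the smallest case}\label{sec:aut}

All algebras below are finitely generated as $\mathcal O$-modules; this includes $R$ and finite $R$-algebras. For such an algebra $\Lambda$, with Jacobson radical $J(\Lambda)$, we use the following standard facts, which also hold with $\mathbb Z_p$ in place of $\mathcal O$.
\begin{itemize}
\item[(F1)] $\pi\Lambda\subseteq J(\Lambda)$ and $J(\Lambda)^m\subseteq\pi\Lambda$ for some $m$. If $U'$ is a submodule of $U$ with $U=U'+J(\Lambda)U$, then $U'=U$ (Nakayama's lemma).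
\item[(F2)] Idempotents lift modulo any ideal contained in $J(\Lambda)$.
\item[(F3)] An idempotent $j$ is primitive if and only if $j\Lambda j$ is local. A module is indecomposable if and only if its endomorphism ring is local, and the Krull--Schmidt theorem holds.
\item[(F4)] The group algebra of a finite $p$-group over $\mathcal O$ or $k$ is local. In a local ring every proper ideal lies in the radical, a finite sum that is a unit has a unit among its terms, and projective modules are free.
\end{itemize}
Since $C$ is a $p$-group, $R$ is local with residue field $k$, and $I\subseteq J(R)$. For a finite $R$-algebra $\Lambda$ the ideal $I\Lambda$ is nilpotent modulo $\pi\Lambda$, so $I\Lambda\subseteq J(\Lambda)$. In particular an $R$-module $U$ with $\bar U=0$ is zero, and an $R$-linear map whose reduction modulo $I$ is surjective is itself surjective. A surjection between free $R$-modules of the same finite rank is bijective, because it splits and its kernel is free of rank zero.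

For $g\in G$ and $v$ in a $B_R$-$B_R$-bimodule $V$ we write $gv$ and $vg$ for $(gb)v$ and $v(gb)$. Thus $V$ is an $R[G\times G]$-module with $(g,h)$ acting as $v\mapsto gvh^{-1}$. Since $B_R\otimes_RB_R^{\mathrm{op}}$ is a direct factor of $R[G\times G]$, the bimodule $V$ is projective if and only if it is projective over $R[G\times G]$.

For an $R$-algebra endomorphism $\alpha$ of $B_R$, let $(B_R)_\alpha$ be the left module $B_R$ with the right action $v\cdot a=v\alpha(a)$. Let $\bar\alpha$ be the endomorphism of $B$ induced by $\alpha$. The next lemma is the first half of Theorem~\ref{thm:A}.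

\begin{lemma}\label{lem:aut}
Every deformation of $B$ over $C$ is isomorphic to $(B_R)_\alpha$ for some $\alpha\in\operatorname{Aut}_R(B_R)$ with $\bar\alpha$ inner. The map $\alpha\mapsto(B_R)_\alpha$ induces a bijection from $\ker(\operatorname{Out}_R(B_R)\to\operatorname{Out}_{\mathcal O}(B))$ onto $\mathcal G_C(B)$ that takes products to tensor products over $B_R$. In particular $\mathcal G_C(B)$ is a group with identity element $B_R$, and every deformation is free over $R$ of the same rank as $B_R$.
\end{lemma}

\begin{proof}
Let $V$ be a deformation. Lift an isomorphism $B\to\bar V$ of left modules to a homomorphism $B_R\to V$ of left $B_R$-modules. It is surjective, and it splits because $V$ is projective. So its kernel $L$ satisfies $\bar L=\ker(B\to\bar V)=0$, and $L=0$. Transport the right action of $B_R$ from $V$ to $B_R$ and put $\alpha(a)=1\cdot a$. As the right action commutes with left multiplication, $v\cdot a=v\alpha(a)$, and $\alpha$ is an $R$-algebra endomorphism. Thus $V\cong(B_R)_\alpha$.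

Let $\alpha$, $\beta$ be endomorphisms. A bijective left module map $(B_R)_\alpha\to(B_R)_\beta$ is right multiplication by a unit $y$, and it is a bimodule map if and only if $\alpha(a)y=y\beta(a)$ for all $a$. So $(B_R)_\alpha\cong(B_R)_\beta$ if and only if $\alpha$ and $\beta$ differ by an inner automorphism. The same argument over $\mathcal O$ shows that $\overline{(B_R)_\alpha}=B_{\bar\alpha}$ is isomorphic to $B$ if and only if $\bar\alpha$ is an inner automorphism. For the $\alpha$ found above, $\bar\alpha$ is therefore inner; hence $\alpha$ is surjective, and so bijective. Conversely, if $\alpha$ is an automorphism with $\bar\alpha$ inner, then $(B_R)_\alpha$ is free of rank one on each side, so it is a deformation. Finally, $x\otimes y\mapsto x\alpha(y)$ is an isomorphism $(B_R)_\alpha\otimes_{B_R}(B_R)_\beta\to(B_R)_{\alpha\beta}$: it is balanced because $x\alpha(a)\alpha(y)=x\alpha(ay)$, it sends $x\otimes y\beta(a)$ to $x\alpha(y)\alpha\beta(a)$, and $x\mapsto x\otimes1$ is its inverse.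
\end{proof}

Base change along $f\colon C\to C_1$ commutes with tensor products, so it is a group homomorphism $\mathcal G_C(B)\to\mathcal G_{C_1}(B)$.

\begin{example}[twisting by a homomorphism on $G$]\label{ex:lambda}
Let $\lambda\in\operatorname{Hom}(G,C)$. Then $\alpha_\lambda(g)=\lambda(g)^{-1}g$ defines an $R$-algebra automorphism of $RG$ that reduces to the identity modulo $I$. It fixes $b$: the central idempotents $\alpha_\lambda(b)(1-b)$ and $b(1-\alpha_\lambda(b))$ lie in $I\cdot RG\subseteq J(RG)$, so they vanish. Hence $V_\lambda=(B_R)_{\alpha_\lambda}$ is a deformation of $B$. The element $v=b$ of $V_\lambda$ satisfies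
\[
gvg^{-1}=g\,\alpha_\lambda(g^{-1})\,b=\lambda(g)v\qquad(g\in G).
\]
So $V_\lambda$ contains an element that reduces to $1_B$ and transforms under conjugation by the character $\lambda$. If $G=P$ is a $p$-group, the map $\lambda\mapsto V_\lambda$ from $\operatorname{Hom}(P,C)$ to $\mathcal G_C(\mathcal OP)$ is an injective homomorphism: if $\lambda(u)^{-1}u$ is conjugate to $u$ by a unit of $RP$, apply the $R$-algebra map $RP\to R$, $P\to1$, to get $\lambda(u)=1$. The substance of Theorem~\ref{thm:A} for $G=P$ is that there are no other deformations.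
\end{example}

\begin{example}[the group of order two]\label{ex:two}
Let $p=2$, and let $G=P=\langle u\rangle$ and $C=\langle c\rangle$ have order $2$. The ring $B_R=R\oplus Ru$ is commutative, so $\mathcal G_C(B)$ is the group of $R$-automorphisms $\alpha$ with $\bar\alpha=\mathrm{id}$. Write $\alpha(u)=s+tu$ with $s\in I$, $t\in1+I$. The relation $\alpha(u)^2=1$ reads
\[
s^2+t^2=1,\qquad 2st=0 .
\]
Since $t$ is a unit and $R$ is torsion-free, $s=0$ and $t^2=1$. Embed $R$ in $\mathcal O\times\mathcal O$ by $x+yc\mapsto(x+y,x-y)$. Then $t\mapsto(1,t')$ with $t'^2=1$, so $t'=\pm1$, and $t=1$ or $t=c$. Hence $\mathcal G_C(B)=\{B_R,V_\lambda\}$, where $\lambda(u)=c$, in agreement with $\operatorname{Hom}(P,C)\cong\mathbb Z/2$.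

Let the group $E=P\times C$ act on a deformation $V$, with $u$ acting by $v\mapsto uvu^{-1}$ and $c$ by multiplication. On $B_R$ the element $u$ acts trivially, and on $V_\lambda$ it acts as multiplication by $c$. In both cases $E$ permutes the basis $\{1,c,u,cu\}$, the subgroup $C$ acts freely on it, and the homomorphism $P\to C$ can be read off from the way $u$ moves a basis element inside its $C$-orbit. For a general block no such basis is in sight. Weiss' theorem supplies one.
\end{example}

\begin{remark}\label{rem:chark}
The rigidity seen in Example~\ref{ex:two} depends on characteristic zero. Replace $\mathcal O$ by $k$. Then $kC=k[\varepsilon]$ with $\varepsilon=c-1$ and $\varepsilon^2=0$, and all pairs $s=s_0\varepsilon$, $t=1+t_0\varepsilon$ with $s_0,t_0\in k$ solve the two equations. So there are $|k|^2\ge4$ automorphisms reducing to the identity, and the analogue of Theorem~\ref{thm:A} over $k$ fails.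
\end{remark}

\section{Invariance under stable equivalences}\label{sec:stable}

Let $M$, $N$, $X$, $Y$ define a stable equivalence of Morita type between blocks $B$, $B'$ with nontrivial defect groups. For a deformation $V$ of $B$, the bimodule $N\otimes_BV\otimes_BM$ reduces to $B'\oplus Y$. We have to lift this decomposition from $\mathcal O$ to $R$, and to characterize the lift of $B'$ well enough to see that the construction is multiplicative. Three lemmas do this.

\begin{lemma}\label{lem:tensor}
Let $\Lambda$, $\Gamma$, $\Sigma$ be $R$-algebras, free of finite rank over $R$. Let $U$ be a $\Lambda$-$\Gamma$-bimodule and $U'$ a $\Gamma$-$\Sigma$-bimodule, both projective on both sides. Then $U\otimes_\Gamma U'$ is projective on both sides. If moreover $U$ or $U'$ is a projective bimodule, then so is $U\otimes_\Gamma U'$. A projective bimodule is projective on both sides.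
\end{lemma}

\begin{proof}
As a left module $U'$ is a summand of some $\Gamma^n$, so $U\otimes_\Gamma U'$ is a summand of the projective left $\Lambda$-module $U^n$; exchanging sides gives projectivity on the right. If $U'$ is a summand of the bimodule $(\Gamma\otimes_R\Sigma)^n$, then $U\otimes_\Gamma U'$ is a summand of $(U\otimes_R\Sigma)^n$, and $U\otimes_R\Sigma$ is a summand of some $(\Lambda\otimes_R\Sigma)^m$. The case of $U$ is the mirror image. Finally $\Lambda\otimes_R\Gamma$ is free on each side, because $\Lambda$ and $\Gamma$ are free over $R$.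
\end{proof}

\begin{lemma}\label{lem:nonproj}
Let $B$ be a block with defect group $P\ne1$. Then every deformation of $B$ over $C$, and for $C=1$ the bimodule $B$ itself, is an indecomposable non-projective bimodule.
\end{lemma}

\begin{proof}
The bimodule $B$ has local endomorphism ring $Z(B)$, so it is indecomposable. Suppose that it is projective over $\mathcal O[G\times G]$. Restricting to the diagonal copy of $P$, we find that $B$ is a free $\mathcal OP$-module under conjugation, so $B^P=\operatorname{Tr}_1^P(B)$. The coefficient of $g\in C_G(P)$ in $\operatorname{Tr}_1^P(a)$ is $|P|$ times its coefficient in $a$. As $P\neq1$, this gives $\operatorname{Br}_P(B^P)=0$, contradicting $\operatorname{Br}_P(b)\neq0$. Now let $V$ be a deformation. If $V=V_1\oplus V_2$, then $\bar V_1$ or $\bar V_2$ is zero, so $V_1$ or $V_2$ is zero. If $V$ were a projective bimodule, then $\bar V\cong B$ would be one.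
\end{proof}

\begin{lemma}\label{lem:relinj}
Let $H$ be a finite group and $\phi\colon U\to U'$ a homomorphism of $RH$-modules that are free over $R$. If $U$ is projective over $RH$ and $k\otimes_R\phi$ is injective, then $\phi$ has an $RH$-linear left inverse.
\end{lemma}

\begin{proof}
The image of an $R$-basis of $U$ is linearly independent in $k\otimes_RU'$. Complete it to a $k$-basis and lift; by Nakayama's lemma this yields an $R$-basis of $U'$ containing the image of the basis of $U$. So there is an $R$-linear $r\colon U'\to U$ with $r\phi=\mathrm{id}$. Next, there is $s\in\operatorname{End}_R(U)$ with $\sum_{h\in H}hsh^{-1}=\mathrm{id}_U$. For $U=RH$ take the projection onto $R\cdot1$ along the other basis elements; for a free module take a direct sum of these; for a summand of a free module compose with the inclusion and the projection. Then $r'=\sum_hh\,sr\,h^{-1}$ is $RH$-linear, and $r'\phi=\sum_hh\,sr\phi\,h^{-1}=\mathrm{id}_U$.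
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The bimodules $M_R$, $N_R$ are projective on both sides, $X_R$, $Y_R$ are projective bimodules, and $M_R\otimes_{B'_R}N_R\cong B_R\oplus X_R$, $N_R\otimes_{B_R}M_R\cong B'_R\oplus Y_R$. In this proof an unadorned $\otimes$ is taken over $B_R$ or $B'_R$, and ``$\mathrm{proj}$'' stands for some projective bimodule.

\emph{The map $\Psi$.} For a deformation $V$ of $B$ put $W(V)=N_R\otimes V\otimes M_R$. It is projective on both sides by Lemma~\ref{lem:tensor}, in particular free over $R$, and $\overline{W(V)}\cong N\otimes_B\bar V\otimes_BM\cong B'\oplus Y$ by right exactness. Let $\eta\colon Y\to\overline{W(V)}$ be the resulting split inclusion. As $Y_R$ is a projective bimodule, $\eta$ lifts to a bimodule map $\tilde\eta\colon Y_R\to W(V)$, and $k\otimes_R\tilde\eta=k\otimes_{\mathcal O}\eta$ is injective. Lemma~\ref{lem:relinj} with $H=G'\times G'$ gives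
\[
W(V)=\tilde\eta(Y_R)\oplus V',\qquad \bar V'\cong\overline{W(V)}/\eta(Y)\cong B' .
\]
The summand $V'$ is projective on both sides, so it is a deformation of $B'$. By Lemma~\ref{lem:nonproj} and the Krull--Schmidt theorem, $V'$ is, up to isomorphism, the only non-projective indecomposable summand of $W(V)$. So $\Psi(V)=V'$ is a well-defined map $\mathcal G_C(B)\to\mathcal G_C(B')$, and $\Psi(V)$ is characterized among deformations by $W(V)\cong\Psi(V)\oplus\mathrm{proj}$.

\emph{$\Psi$ is a homomorphism.} Let $V_1,V_2\in\mathcal G_C(B)$. Decomposing the middle factor $M_R\otimes N_R$, we get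
\[
W(V_1)\otimes W(V_2)\cong W(V_1\otimes V_2)\oplus\bigl(N_R\otimes V_1\otimes X_R\otimes V_2\otimes M_R\bigr),
\]
and the last term is projective by Lemma~\ref{lem:tensor}. So the left side is $\Psi(V_1\otimes V_2)\oplus\mathrm{proj}$. On the other hand it is $(\Psi(V_1)\oplus Y_R)\otimes(\Psi(V_2)\oplus Y_R)\cong(\Psi(V_1)\otimes\Psi(V_2))\oplus\mathrm{proj}$, by the same lemma. Both $\Psi(V_1\otimes V_2)$ and $\Psi(V_1)\otimes\Psi(V_2)$ are deformations of $B'$, hence indecomposable and non-projective, so they are isomorphic.

\emph{$\Psi$ is bijective.} Let $\Psi'\colon\mathcal G_C(B')\to\mathcal G_C(B)$ be defined in the same way from $V'\mapsto M_R\otimes V'\otimes N_R$. Then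
\[
M_R\otimes W(V)\otimes N_R\cong(B_R\oplus X_R)\otimes V\otimes(B_R\oplus X_R)\cong V\oplus\mathrm{proj},
\]
while $W(V)\cong\Psi(V)\oplus Y_R$ shows that the left side is $(M_R\otimes\Psi(V)\otimes N_R)\oplus\mathrm{proj}\cong\Psi'\Psi(V)\oplus\mathrm{proj}$. Hence $\Psi'\Psi=\mathrm{id}$. Exchanging the roles of $B$ and $B'$ gives $\Psi\Psi'=\mathrm{id}$.

\emph{Naturality.} Let $f\colon C\to C_1$ and $R_1=\mathcal OC_1$. Then $W(R_1\otimes_RV)\cong R_1\otimes_RW(V)\cong(R_1\otimes_R\Psi(V))\oplus Y_{R_1}$, and the characterization of $\Psi$ gives $\Psi(R_1\otimes_RV)\cong R_1\otimes_R\Psi(V)$.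
\end{proof}

\section{Permutation lattices, Brauer homomorphisms and source idempotents}\label{sec:brauer}

From now on $B=\mathcal OGb$ is a fixed block with defect group $P$ and source idempotent $i$, and $A=iBi=i\mathcal OGi$. Since $i$ is primitive in $B^P$, the ring $A^P=iB^Pi$ is local, with identity element $i$.

\subsection*{Traces in permutation lattices}

Let $\mathfrak o$ be $\mathbb Z_p$ or $\mathcal O$, and let $Q$ be a finite $p$-group. An $\mathfrak oQ$-\emph{lattice} is an $\mathfrak oQ$-module that is free of finite rank over $\mathfrak o$, and a \emph{permutation lattice} is one with a $Q$-stable $\mathfrak o$-basis. For any $Q$-module $U$ put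
\[
U^Q_{<Q}=\sum_{Q'<Q}\operatorname{Tr}_{Q'}^Q(U^{Q'}) .
\]

\begin{lemma}\label{lem:orbits}
Let $U$ be an $\mathfrak oQ$-lattice with $Q$-stable basis $\Omega$. The $Q$-orbit sums of $\Omega$ form a basis of $U^Q$. If $Q\ne1$, then $U^Q_{<Q}$ is spanned over $\mathfrak o$ by the sums over orbits of length greater than $1$ and the elements $py$ with $y\in\Omega^Q$. For $\mathfrak o=\mathcal O$ and any $Q$, the submodule $U^Q_{<Q}+\pi U^Q$ consists of the elements of $U^Q$ whose coefficients at all $y\in\Omega^Q$ lie in $\pi\mathcal O$.
\end{lemma}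

\begin{proof}
An element is fixed if and only if its coefficients are constant on orbits. Let $Q'<Q$ and $y\in\Omega$, with stabilizers $Q_y$ in $Q$ and $Q'_y=Q'\cap Q_y$ in $Q'$. The $Q'$-orbit sum of $y$ is $\operatorname{Tr}_{Q'_y}^{Q'}(y)$, and its trace to $Q$ is $\operatorname{Tr}_{Q'_y}^Q(y)=|Q_y:Q'_y|\operatorname{Tr}_{Q_y}^Q(y)$. If $Q_y<Q$, these are multiples of the $Q$-orbit sum, and $Q'=Q_y$ gives the orbit sum itself. If $Q_y=Q$, they are the elements $|Q:Q'|y$, and a subgroup $Q'$ of index $p$ gives $py$. The last statement follows, since $p\in\pi\mathcal O$.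
\end{proof}

\begin{lemma}\label{lem:perm}
Let $E$ be a finite $p$-group and $F_1,\dots,F_n$ subgroups. Every direct summand of $\bigoplus_j\mathcal O[E/F_j]$ is isomorphic to the sum of the $\mathcal O[E/F_j]$ over a subset of indices. In particular, direct summands of permutation $\mathcal OE$-lattices are permutation lattices.
\end{lemma}

\begin{proof}
The module $k[E/F]$ is cyclic over the local ring $kE$, so it has a unique maximal submodule and is indecomposable. Hence $\mathcal O[E/F]$ is indecomposable, and the Krull--Schmidt theorem applies.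
\end{proof}

\subsection*{The Brauer homomorphism}

Let $Q$ be a $p$-subgroup of $G$ and put $b_Q=\operatorname{Br}_Q(b)$.
\begin{itemize}
\item[(B1)] \emph{$\operatorname{Br}_Q$ is a surjective algebra homomorphism with kernel $(\mathcal OG)^Q_{<Q}+\pi(\mathcal OG)^Q$.} The kernel is given by Lemma~\ref{lem:orbits} with $\Omega=G$. It is an ideal, because $a\operatorname{Tr}_{Q'}^Q(a')=\operatorname{Tr}_{Q'}^Q(aa')$ for $a\in(\mathcal OG)^Q$ and likewise on the right, and the subring $\mathcal OC_G(Q)$ maps onto the quotient by reduction modulo $\pi$. So $b_Q$ is a central idempotent of $kC_G(Q)$ or zero. Multiplying by $b$, we get $\operatorname{Br}_Q(B^Q)=kC_G(Q)b_Q$, with kernel $B^Q_{<Q}+\pi B^Q$ on $B^Q$.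
\item[(B2)] $\operatorname{Br}_{gQg^{-1}}(gag^{-1})=g\operatorname{Br}_Q(a)g^{-1}$ for $g\in G$ and $a\in(\mathcal OG)^Q$.
\item[(B3)] If $Q\trianglelefteq T$ are $p$-subgroups, truncation to $C_G(T)$ is an algebra homomorphism $\operatorname{br}_T\colon(kC_G(Q))^T\to kC_G(T)$ that kills traces from proper subgroups of $T$, by the argument for (B1); and $\operatorname{br}_T\circ\operatorname{Br}_Q=\operatorname{Br}_T$ on $(\mathcal OG)^T$.
\item[(B4)] (Mackey formula.) If $Q\le H\le G$ and $a\in B^Q$, then
\[
\operatorname{Tr}_Q^H(a)-\sum_{x\in N_H(Q)/Q}xax^{-1}\ \in\ B^Q_{<Q}\subseteq\ker\operatorname{Br}_Q .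
\]
Indeed, the $Q$-orbit of a coset $xQ$ in $H/Q$ contributes $\operatorname{Tr}_{Q\cap xQx^{-1}}^Q(xax^{-1})$ to the trace, and $Q\cap xQx^{-1}=Q$ if and only if $x\in N_H(Q)$.
\end{itemize}
For $Q\le P$ we have $\operatorname{Br}_Q(i)\ne0$, because $C_G(P)\le C_G(Q)$ and $\operatorname{Br}_P(i)\ne0$. Put
\[
A(Q)=\operatorname{Br}_Q(A^Q)=\operatorname{Br}_Q(i)\,kC_G(Q)\operatorname{Br}_Q(i),
\]
a nonzero ring with identity element $\operatorname{Br}_Q(i)$. Also, $A^P\cap\ker\operatorname{Br}_P$ is a proper ideal of the local ring $A^P$, so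
\begin{equation}\label{eq:kerrad}
A^P\cap\ker\operatorname{Br}_P\subseteq J(A^P).
\end{equation}

\subsection*{Two properties of source idempotents}

The first is the result of Brou\'e and Puig on which the definition of $\mathcal F$ rests. The idempotent $i$ is primitive in $B^P$ but need not be primitive in $B^Q$, so something must be proved to see that $\operatorname{Br}_Q(i)$ lies in a single block.

\begin{lemma}\label{lem:eQ}
For every $Q\le P$ there is a unique block idempotent $e_Q$ of $kC_G(Q)$ with $\operatorname{Br}_Q(i)e_Q\neq0$. Hence $\operatorname{Br}_Q(i)\in kC_G(Q)e_Q$, and $e_Qb_Q=e_Q$.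
\end{lemma}

\begin{proof}
The last two claims follow from the first, since $\operatorname{Br}_Q(i)=\sum_e\operatorname{Br}_Q(i)e$ over the blocks $e$ and $\operatorname{Br}_Q(i)b_Q=\operatorname{Br}_Q(i)$. We use downward induction on $|Q|$. For $Q=P$, the ring $A(P)$ is a nonzero quotient of the local ring $A^P$, so $\operatorname{Br}_P(i)$ is primitive in $kC_G(P)$ and lies in one block. Let $Q<P$, assume the lemma for all larger subgroups of $P$, and put $L=N_P(Q)>Q$. The group $L$ permutes the block idempotents of $kC_G(Q)$ and fixes $\operatorname{Br}_Q(i)$. We show that $\operatorname{Br}_Q(i)$ is supported on one $L$-orbit of blocks, and then that this orbit is a point.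

For an orbit $\Theta$ let $e_\Theta$ be the sum of its members and $\varepsilon_\Theta=\operatorname{Br}_Q(i)e_\Theta$; both are fixed by $L$. Let $Q<T\le L$. Since $e_\Theta$ commutes with $kC_G(T)\subseteq kC_G(Q)$ and $\operatorname{br}_T$ is the identity on $kC_G(T)$, the element $\operatorname{br}_T(e_\Theta)$ is a central idempotent of $kC_G(T)$ or zero. By induction $\operatorname{Br}_T(i)$ lies in one block, so $\operatorname{br}_T(\varepsilon_\Theta)=\operatorname{Br}_T(i)\operatorname{br}_T(e_\Theta)$ is $0$ or $\operatorname{Br}_T(i)$. These elements are orthogonal with sum $\operatorname{Br}_T(i)\neq0$, so exactly one orbit $\Theta(T)$ has $\operatorname{br}_T(\varepsilon_{\Theta(T)})\ne0$. Since $C_G(L)\le C_G(T)$, the condition $\operatorname{br}_L(\varepsilon_\Theta)\ne0$ implies $\operatorname{br}_T(\varepsilon_\Theta)\neq0$. Thus $\Theta(T)=\Theta(L)=:\Theta_0$ for all such $T$.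

Let $\eta=\operatorname{Br}_Q(i)-\varepsilon_{\Theta_0}$. It is $L$-fixed, lies in $A(Q)$, satisfies $\eta^2=\eta$, and $\operatorname{br}_T(\eta)=0$ for all $Q<T\le L$. If $x\in C_G(Q)$ has stabilizer $T>Q$ in $L$, then $x\in C_G(T)$, so its coefficient in $\eta$ is zero. Hence $\eta$ is a combination of $L$-orbit sums of elements with stabilizer exactly $Q$, that is, $\eta=\operatorname{Tr}_Q^L(c_0)$ with $c_0\in kC_G(Q)$. Then $\eta=\eta^3=\operatorname{Tr}_Q^L(\eta c_0\eta)$ with $\eta c_0\eta\in A(Q)$. Choose $a\in A^Q$ with $\operatorname{Br}_Q(a)=\eta c_0\eta$. By (B4) and (B2), $\operatorname{Br}_Q(\operatorname{Tr}_Q^P(a))=\operatorname{Tr}_Q^L(\eta c_0\eta)=\eta$. As $Q<P$, the element $\operatorname{Tr}_Q^P(a)$ lies in $A^P\cap\ker\operatorname{Br}_P$, so by \eqref{eq:kerrad} and (F1) some power of it lies in $\pi A^P$. Hence $\eta$ is nilpotent, so $\eta=0$ and $\operatorname{Br}_Q(i)=\varepsilon_{\Theta_0}$.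

If $\Theta_0$ had more than one member, then $e_{\Theta_0}=\operatorname{Tr}_S^L(e)$ with $e\in\Theta_0$ and $S<L$ its stabilizer. Then $\operatorname{br}_L(e_{\Theta_0})=0$, contradicting $\operatorname{br}_L(\varepsilon_{\Theta_0})\neq0$. So $\Theta_0=\{e_Q\}$ and $\operatorname{Br}_Q(i)=\operatorname{Br}_Q(i)e_Q$.
\end{proof}

The second property lets us pass from $P$-fixed elements cut by $i$ to $G$-fixed elements. It is used for both injectivity and surjectivity of $\Phi_C$.

\begin{lemma}\label{lem:trace}
There are finitely many $a_t,a'_t\in B^P$ with $b=\operatorname{Tr}_P^G\bigl(\sum_ta_tia'_t\bigr)$.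
\end{lemma}

\begin{proof}
Put $\Lambda=B^P$. Write $b=\operatorname{Tr}_P^G(a)$ with $a\in\Lambda$, and $b=\sum j$ with primitive orthogonal idempotents $j$ of $\Lambda$. Then $b=\sum_j\operatorname{Tr}_P^G(aj)$ lies in the sum of the ideals $\operatorname{Tr}_P^G(\Lambda j\Lambda)$ of the local ring $Z(B)$. So one of them is $Z(B)$: there are $j$ and $c_0\in\Lambda j\Lambda$ with $b=\operatorname{Tr}_P^G(c_0)$. It remains to replace $j$ by $i$.

By (B4), $b$ lies in the sum of the ideals $\Lambda\,njn^{-1}\Lambda$, $n\in N_G(P)$, and $\Lambda\cap\ker\operatorname{Br}_P$ of $\Lambda$, and therefore so does $i$. Rosenberg's lemma says that $i$ lies in one of these ideals: write $i$ as a sum of elements $y$ of the ideals; then $i=\sum iyi$, some $iyi$ is a unit of the local ring $i\Lambda i$, and $i$ lies in the corresponding ideal. Since $\operatorname{Br}_P(i)\ne0$, we get $i\in\Lambda j'\Lambda$ with $j'=njn^{-1}$ for some $n\in N_G(P)$. Write $i=\sum_s(ix_sj')(j'y_si)$. One term is a unit of $i\Lambda i$, so there are $x\in i\Lambda j'$ and $y\in j'\Lambda i$ with $xy=i$. Then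 $yx$ is an idempotent of the local ring $j'\Lambda j'$, nonzero because $x(yx)y=i$, so $j'=yx=yix\in\Lambda i\Lambda$. Therefore $nc_0n^{-1}\in\Lambda j'\Lambda\subseteq\Lambda i\Lambda$. Finally $\operatorname{Tr}_P^G(nc_0n^{-1})=\operatorname{Tr}_P^G(c_0)=b$, because right multiplication by $n$ permutes the cosets in $G/P$.
\end{proof}

\section{From a deformation to a homomorphism}\label{sec:phi}

Let $V$ be a deformation of $B$ over $C$. Fix a bimodule isomorphism $\bar V\cong B$ and write $v\mapsto\bar v$ for the composite $V\to\bar V\cong B$. Example~\ref{ex:lambda} suggests reading a homomorphism off from elements of $V$ that transform by a character under conjugation. For a group $Q$, an $RQ$-$RQ$-bimodule $U$ and $\tau\in\operatorname{Hom}(Q,C)$ put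
\[
U^{Q,\tau}=\{v\in U\;:\;uvu^{-1}=\tau(u)v\ \text{ for all }u\in Q\}.
\]
Let $Q$ be a $p$-subgroup of $G$. Then $V^{Q,\tau}$ is stable under left and right multiplication by $B^Q$, and $\overline{V^{Q,\tau}}\subseteq B^Q$ because $\tau(u)\equiv1$ modulo $I$. So $\overline{V^{Q,\tau}}$ is a two-sided ideal of $B^Q$. There are two difficulties. We need existence: enough of $B^Q$ must lift to such elements. We also need uniqueness, and here note that $V^{Q,\tau}$ can be nonzero for every $\tau$; it contains $\sum_{u\in Q}\tau(u)^{-1}uvu^{-1}$ for all $v\in V$. These elements reduce to traces $\operatorname{Tr}_1^Q(\bar v)$, so traces must be divided out. Both difficulties are settled by the following theorem.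

\begin{theorem}[Weiss {\cite[Theorem 2]{Weiss}}]\label{thm:weiss}
Let $E$ be a finite $p$-group, $F\trianglelefteq E$, and $U$ a $\mathbb Z_pE$-lattice such that $U$ is free over $\mathbb Z_pF$ and $U^F$ is a permutation lattice for $\mathbb Z_p[E/F]$. Then $U$ is a permutation lattice, that is, it has an $E$-stable $\mathbb Z_p$-basis.
\end{theorem}

The theorem produces a basis over $\mathbb Z_p$, not over $\mathcal O$. Such a basis describes traces but not multiplication by $\pi$. We therefore first work in the ring
\[
\Lambda_Q=B^Q/B^Q_{<Q},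
\]
and pass afterwards to $\Lambda_Q/\pi\Lambda_Q\cong kC_G(Q)b_Q$, the isomorphism being induced by $\operatorname{Br}_Q$. Let $\tilde{\mathfrak a}_{Q,\tau}$ be the image of $\overline{V^{Q,\tau}}$ in $\Lambda_Q$, a two-sided ideal.

\begin{lemma}\label{lem:split}
$\Lambda_Q=\bigoplus_{\tau\in\operatorname{Hom}(Q,C)}\tilde{\mathfrak a}_{Q,\tau}$.
\end{lemma}

\begin{proof}
For $Q=1$ there is one $\tau$, and $\tilde{\mathfrak a}_{1,\tau}=B=\Lambda_1$. Let $Q\ne1$, and let $E=Q\times C$ act on $V$ by $(u,c)v=c\,uvu^{-1}$.

\emph{Weiss' theorem applies with $F=C$.} The module $V$ is free of finite rank over $\mathcal OC$, and $\mathcal O$ is free of finite rank over $\mathbb Z_p$. So $V$ is a $\mathbb Z_pE$-lattice that is free over $\mathbb Z_pC$. On $\mathcal OC$ the norm map $v\mapsto\sum_{c\in C}cv$ has kernel $I$ and image $(\mathcal OC)^C$; hence on $V$ it induces an isomorphism $V/IV\cong V^C$, which commutes with the action of $Q$. So $V^C\cong B$ with $Q$ acting by conjugation. Now $B$ is a direct summand of the permutation $\mathcal OQ$-lattice $\mathcal OG$, so it has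 a $Q$-stable $\mathcal O$-basis by Lemma~\ref{lem:perm}. Multiplying this basis by a $\mathbb Z_p$-basis of $\mathcal O$ gives a $Q$-stable $\mathbb Z_p$-basis. Thus $V$ has an $E$-stable $\mathbb Z_p$-basis $\Omega$.

\emph{The basis $\bar\Omega$ of $B$.} The group $C$ acts freely on $\Omega$. Indeed, the span of a $C$-orbit is a summand of the free $\mathbb Z_pC$-module $V$, hence free by (F4), so its rank is a multiple of $|C|$. Since $IV=\sum_{c\in C}(c-1)V$, the quotient $V/IV$ has as $\mathbb Z_p$-basis the set of $C$-orbits on $\Omega$. So the image $\bar\Omega$ of $\Omega$ is a $\mathbb Z_p$-basis of $B$, stable under conjugation by $Q$, and two elements of $\Omega$ have the same image if and only if they lie in one $C$-orbit. By Lemma~\ref{lem:orbits}, $\Lambda_Q$ is an $\mathbb F_p$-vector space with basis the image of $\bar\Omega^Q$.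

\emph{The character of a fixed basis element.} Let $y\in\Omega$ with $\bar y\in\bar\Omega^Q$. For $u\in Q$ the element $uyu^{-1}\in\Omega$ has image $\bar y$, so $uyu^{-1}=\tau_y(u)y$ for a unique $\tau_y(u)\in C$. Since $C$ commutes with conjugation, $\tau_y$ is a homomorphism $Q\to C$ and $\tau_{cy}=\tau_y$. So $\tau_y$ depends only on $\bar y$, and $\bar\Omega^Q$ is partitioned according to the value of $\tau_y$.

\emph{The ideals.} Fix $\tau$. The group $Q$ permutes $\Omega$ by $u*v=\tau(u)^{-1}uvu^{-1}$, and $V^{Q,\tau}$ is the module of fixed points of this action, so it is spanned over $\mathbb Z_p$ by the $*$-orbit sums. If $y$ has $*$-stabilizer $Q'<Q$, then $Q'$ fixes $\bar y$, and the orbit sum reduces to $\operatorname{Tr}_{Q'}^Q(\bar y)$, which is zero in $\Lambda_Q$. The $*$-fixed elements $y$ are those with $\bar y\in\bar\Omega^Q$ and $\tau_y=\tau$. Hence $\tilde{\mathfrak a}_{Q,\tau}$ is the span of the part of the basis $\bar\Omega^Q$ with $\tau_y=\tau$.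
\end{proof}

\begin{example}\label{ex:pgroup}
For $G=P\neq1$ the lemma already finishes the proof of Theorem~\ref{thm:A}. The ring $\Lambda_P$ is a nonzero quotient of the local ring $Z(\mathcal OP)$, so $\Lambda_P=\tilde{\mathfrak a}_{P,\tau}$ for one $\tau$. Thus some $v\in V^{P,\tau}$ has $\bar v$ a unit. The map $V_\tau\to V$, $a\mapsto av$, is a bimodule map because $\tau(u)^{-1}uv=vu$, and it is bijective because its reduction is. So every deformation is one of the $V_\tau$ of Example~\ref{ex:lambda}. In general $\Lambda_Q$ is not local, and the lemma attaches one character to each block of $kC_G(Q)b_Q$.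
\end{example}

A decomposition of a ring into two-sided ideals comes from central idempotents: $1=\sum_\tau\tilde\varepsilon_\tau$ with $\tilde\varepsilon_\tau$ central, orthogonal, $\tilde\varepsilon_\tau^2=\tilde\varepsilon_\tau$ and $\tilde{\mathfrak a}_{Q,\tau}=\Lambda_Q\tilde\varepsilon_\tau$. Let $\varepsilon_\tau$ be the image of $\tilde\varepsilon_\tau$ in $kC_G(Q)b_Q$ and put $\mathfrak a_{Q,\tau}=\operatorname{Br}_Q(\overline{V^{Q,\tau}})$. Then
\[
kC_G(Q)b_Q=\bigoplus_\tau\mathfrak a_{Q,\tau},\qquad\mathfrak a_{Q,\tau}=kC_G(Q)\varepsilon_\tau .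
\]
If $e$ is a block idempotent of $kC_G(Q)$ with $eb_Q=e$, then $e=\sum_\tau e\varepsilon_\tau$ has exactly one nonzero term. So there is a unique $\tau_e\in\operatorname{Hom}(Q,C)$ with $e\in\mathfrak a_{Q,\tau_e}$, and $e\,\mathfrak a_{Q,\tau}=0$ for $\tau\ne\tau_e$. Two isomorphisms $\bar V\cong B$ differ by multiplication by a unit of $Z(B)$, which preserves the ideals $\overline{V^{Q,\tau}}$ of $B^Q$. Hence $\tau_e$ depends only on the isomorphism class of $V$.

Conjugation by $g\in G$ maps $V^{Q,\tau}$ onto $V^{gQg^{-1},\,\tau\circ c_g^{-1}}$, since $(gug^{-1})(gvg^{-1})(gug^{-1})^{-1}=\tau(u)gvg^{-1}$ for $v\in V^{Q,\tau}$. By (B2), $g\,\mathfrak a_{Q,\tau}\,g^{-1}=\mathfrak a_{gQg^{-1},\,\tau\circ c_g^{-1}}$, and therefore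
\begin{equation}\label{eq:conj}
\tau_{geg^{-1}}(gug^{-1})=\tau_e(u)\qquad(u\in Q).
\end{equation}

Now let $Q\le P$. The source idempotent selects the block $e_Q$. Since $i$ commutes with $Q$, we have $(iVi)^{Q,\tau}=iV^{Q,\tau}i$, and its image under $v\mapsto\operatorname{Br}_Q(\bar v)$ is $\operatorname{Br}_Q(i)\mathfrak a_{Q,\tau}\operatorname{Br}_Q(i)$. As $\operatorname{Br}_Q(i)\in kC_G(Q)e_Q\subseteq\mathfrak a_{Q,\tau_{e_Q}}$, we obtain
\begin{equation}\label{eq:cut}
\operatorname{Br}_Q\bigl(\overline{(iVi)^{Q,\tau}}\bigr)=\begin{cases}A(Q)\neq0&\text{if }\tau=\tau_{e_Q},\\ 0&\text{if }\tau\ne\tau_{e_Q}.\end{cases}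
\end{equation}
Put $\rho_V=\tau_{e_P}\in\operatorname{Hom}(P,C)$. The next lemma characterizes $\rho_V$ by a single element of $V$; after it, neither $\Omega$ nor the ideals will be needed.

\begin{lemma}\label{lem:rho}
\begin{itemize}
\item[(a)] There is $v\in(iVi)^{P,\rho_V}$ with $\bar v\in(A^P)^\times$. Conversely, if $\sigma\in\operatorname{Hom}(P,C)$ and some $v\in(iVi)^{P,\sigma}$ has $\bar v\in(A^P)^\times$, then $\sigma=\rho_V$.
\item[(b)] $\rho_V$ is $\mathcal F$-stable.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:cut} with $Q=P$ there is $v\in(iVi)^{P,\rho_V}$ with $\operatorname{Br}_P(\bar v)=\operatorname{Br}_P(i)$. By \eqref{eq:kerrad}, $\bar v\in i+J(A^P)$ is a unit of $A^P$. Conversely, a unit $\bar v$ of $A^P$ has $\operatorname{Br}_P(\bar v)\neq0$, and \eqref{eq:cut} gives $\sigma=\tau_{e_P}$.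

(b) Let $v$ be as in (a) and $Q\le P$. Then $v\in(iVi)^{Q,\rho_V|_Q}$, and $\operatorname{Br}_Q(\bar v)$ is a unit of the nonzero ring $A(Q)$. By \eqref{eq:cut}, $\tau_{e_Q}=\rho_V|_Q$ for every $Q\le P$. If $c_g\in\operatorname{Hom}_{\mathcal F}(Q,P)$, so that $gQg^{-1}\le P$ and $ge_Qg^{-1}=e_{gQg^{-1}}$, then \eqref{eq:conj} gives, for $u\in Q$,
\[
\rho_V(gug^{-1})=\tau_{e_{gQg^{-1}}}(gug^{-1})=\tau_{e_Q}(u)=\rho_V(u).\qedhere
\]
\end{proof}

Define $\Phi_C\colon\mathcal G_C(B)\to\operatorname{Hom}(P/\mathfrak{foc}(\mathcal F),C)$ by $\Phi_C(V)=\rho_V$. For the deformation $V_\lambda$ of Example~\ref{ex:lambda}, the element $i\cdot b\cdot i=i\alpha_\lambda(i)$ lies in $(iV_\lambda i)^{P,\lambda|_P}$ and reduces to $i$, so $\Phi_C(V_\lambda)=\lambda|_P$.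

\section{$\Phi_C$ is a natural injective homomorphism}\label{sec:inj}

\begin{proposition}\label{prop:inj}
The map $\Phi_C$ is an injective group homomorphism, natural in $C$.
\end{proposition}

\begin{proof}
\emph{Homomorphism.} Let $V_1$, $V_2$ be deformations, $\rho_j=\rho_{V_j}$, and $v_j\in(iV_ji)^{P,\rho_j}$ with $\bar v_j\in(A^P)^\times$. For $u\in P$ we have $uv_1=\rho_1(u)v_1u$, so in $V_1\otimes_{B_R}V_2$
\[
u(v_1\otimes v_2)u^{-1}=\rho_1(u)\,v_1u\otimes v_2u^{-1}=\rho_1(u)\,v_1\otimes uv_2u^{-1}=\rho_1(u)\rho_2(u)\,v_1\otimes v_2 .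
\]
Thus $v_1\otimes v_2\in(i(V_1\otimes_{B_R}V_2)i)^{P,\rho_1\rho_2}$. Under $\overline{V_1\otimes_{B_R}V_2}\cong B\otimes_BB\cong B$ its reduction is $\bar v_1\bar v_2\in(A^P)^\times$. Lemma~\ref{lem:rho}(a) gives $\rho_{V_1\otimes V_2}=\rho_1\rho_2$.

\emph{Naturality.} Let $f\colon C\to C_1$ and let $v$ be as in Lemma~\ref{lem:rho}(a). In $\mathcal OC_1\otimes_{\mathcal OC}V$ we have $u(1\otimes v)u^{-1}=1\otimes\rho_V(u)v=f(\rho_V(u))(1\otimes v)$, and $1\otimes v$ reduces to $\bar v$. So the base change of $V$ is sent to $f\circ\rho_V$.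

\emph{Injectivity.} Let $\rho_V=1$. We must find an element of $V$ that commutes with $G$ and reduces to $b$, starting from one that commutes with $P$. Take $v$ as in Lemma~\ref{lem:rho}(a) and multiply it on the right by the inverse of $\bar v$ in $A^P\subseteq B^P$. So we may assume that $v$ commutes with $P$ and $\bar v=i$. With $a_t$, $a'_t$ as in Lemma~\ref{lem:trace}, the element $\sum_ta_tva'_t$ commutes with $P$, so
\[
z=\sum_{g\in G/P}g\Bigl(\sum_ta_tva'_t\Bigr)g^{-1}\in V
\]
is well defined and commutes with $G$, hence with $B_R$. Moreover $\bar z=\operatorname{Tr}_P^G(\sum_ta_tia'_t)=b$. So $a\mapsto az$ is a bimodule homomorphism $B_R\to V$ that reduces to the identity of $B$. It is surjective, and both sides are free over $R$ of the same rank. Hence $V\cong B_R$.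
\end{proof}

\section{Constructing a deformation with given homomorphism}\label{sec:surj}

Let $\rho\colon P\to C$ be $\mathcal F$-stable. If $\rho$ extends to $\lambda\colon G\to C$, then $V_\lambda$ is a preimage. In general we are given $\rho$ on $P$ only, so we cannot twist the group elements of $G$. Instead, observe what is wanted: a deformation $V$ with an element $v\in(iVi)^{P,\rho}$ reducing to $i$. There is a universal bimodule $W_\rho$ generated by such an element. Its reduction is $Bi\otimes_{\mathcal OP}iB$, which has $B$ as a direct summand by Lemma~\ref{lem:trace}. The task is to lift this summand, and for that we show that all endomorphisms of $\bar W_\rho$ lift. This is where the $\mathcal F$-stability of $\rho$ enters.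

\subsection*{The universal bimodule}

For a left $\mathcal OP$-module $U$ let ${}_\rho U$ be $U_R$ with left action $u\cdot(r\otimes y)=\rho(u)r\otimes uy$ of $u\in P$. For a right $\mathcal OP$-module $U$ let $U^\rho$ be $U_R$ with right action $(r\otimes y)\cdot u=\rho(u)^{-1}r\otimes yu$. An action on the other side of $U$ is extended $R$-linearly without twist. Both ${}_\rho U$ and $U^\rho$ reduce to $U$ modulo $I$. As $i$ commutes with $P$, $Bi$ is a $B$-$\mathcal OP$-bimodule and $iB$ is an $\mathcal OP$-$B$-bimodule. Put
\[
W_\rho=Bi\otimes_{\mathcal OP}{}_\rho(iB),\qquad w_0=i\otimes(1\otimes i).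
\]
This is a $B_R$-$B_R$-bimodule, with $R$ acting through the second factor, and $\bar W_\rho=Bi\otimes_{\mathcal OP}iB$.

\begin{lemma}\label{lem:univ}
The bimodule $W_\rho$ is projective on both sides. For every $B_R$-$B_R$-bimodule $U$, the map $\phi\mapsto\phi(w_0)$ is an $R$-linear bijection $\operatorname{Hom}_{B_R\text{-}B_R}(W_\rho,U)\to(iUi)^{P,\rho}$.
\end{lemma}

\begin{proof}
The left $\mathcal OP$-module $iB$ and the right $\mathcal OP$-module $Bi$ are summands of $\mathcal OG$, hence projective. The module ${}_\rho(iB)$ arises from the projective $RP$-module $(iB)_R$ by restriction along the automorphism $u\mapsto\rho(u)u$ of $RP$, so it is projective over $RP$. Therefore $W_\rho=(Bi)_R\otimes_{RP}{}_\rho(iB)$ is, as a left module, a summand of copies of $(Bi)_R=B_Ri$. As a right module it is a summand of copies of ${}_\rho(iB)=iB_R$.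

For $u\in P$ we have $uw_0=iu\otimes(1\otimes i)=i\otimes(\rho(u)\otimes ui)=\rho(u)w_0u$, and $iw_0i=w_0$. So $w_0\in(iW_\rho i)^{P,\rho}$ and $\phi(w_0)\in(iUi)^{P,\rho}$. Since $y\otimes(r\otimes y')=ryw_0y'$ for $y\in Bi$, $y'\in iB$, $r\in R$, the element $w_0$ generates $W_\rho$, and evaluation is injective. Given $z\in(iUi)^{P,\rho}$, define $\phi(y\otimes(r\otimes y'))=ryzy'$. This is balanced over $\mathcal OP$: the element $yu\otimes(r\otimes y')$ goes to $ry(uz)y'=\rho(u)ryzuy'$, which is also the value on $y\otimes(\rho(u)r\otimes uy')$. So $\phi$ is a bimodule map, and $\phi(w_0)=izi=z$.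
\end{proof}

Let $\mathcal E_\rho=\operatorname{End}_{B_R\text{-}B_R}(W_\rho)$ and $\mathcal E=\operatorname{End}_{B\text{-}B}(\bar W_\rho)$. The lemma, and its case $C=1$, give
\begin{equation}\label{eq:ends}
\mathcal E_\rho\cong(iW_\rho i)^{P,\rho},\qquad\mathcal E\cong(i\bar W_\rho i)^P .
\end{equation}
Under these bijections the ring homomorphism $\mathcal E_\rho\to\mathcal E$, $\phi\mapsto\bar\phi$, corresponds to reduction of elements, because $\bar\phi(\bar w_0)=\overline{\phi(w_0)}$. Now $iW_\rho i=A\otimes_{\mathcal OP}{}_\rho A$ as $RP$-$RP$-bimodules. The twist sits in the middle of the tensor product, where it affects the underlying $R$-module. If it can be moved to the right-hand side, it cancels against the character $\rho$ in \eqref{eq:ends}. To move it across $A$ we need to know $A$ as an $\mathcal OP$-$\mathcal OP$-bimodule.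

\subsection*{Moving the twist across the source algebra}

Let $P\times P$ act on $\mathcal OG$ by $(u,w)h=uhw^{-1}$. Then $\mathcal OG$ is the direct sum of the transitive permutation lattices $\mathcal O[PgP]$, and $A$ is a direct summand, since $a\mapsto iai$ commutes with the action. By Lemma~\ref{lem:perm} we can fix an isomorphism of $\mathcal OP$-$\mathcal OP$-bimodules
\begin{equation}\label{eq:A}
A\cong\bigoplus_{g\in\Gamma}\mathcal O[PgP]
\end{equation}
for some family $\Gamma$ of elements of $G$.

\begin{lemma}\label{lem:cosets}
Let $g\in\Gamma$ and $Q=P\cap g^{-1}Pg$. Then $c_g\in\operatorname{Hom}_{\mathcal F}(Q,P)$. Consequently $\rho(gqg^{-1})=\rho(q)$ for $q\in Q$.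
\end{lemma}

\begin{proof}
Let $T=\{(gqg^{-1},q):q\in Q\}$, the stabilizer of $g$ in $P\times P$. By \eqref{eq:A}, $A$ has a $(P\times P)$-stable basis with a $T$-fixed element, so Lemma~\ref{lem:orbits} gives $A^T\neq A^T_{<T}+\pi A^T$. The map $h\mapsto g^{-1}h$ turns the action of $(gqg^{-1},q)$ on $\mathcal OG$ into conjugation by $q$. So it maps $(\mathcal OG)^T$ onto $(\mathcal OG)^Q$, and $(\mathcal OG)^T_{<T}+\pi(\mathcal OG)^T$ onto $\ker\operatorname{Br}_Q$.

Let $a\in A^T$. Then $g^{-1}a=(g^{-1}ig)(g^{-1}a)\,i$, with all three factors in $(\mathcal OG)^Q$, so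
\[
\operatorname{Br}_Q(g^{-1}a)=\operatorname{Br}_Q(g^{-1}ig)\operatorname{Br}_Q(g^{-1}a)\operatorname{Br}_Q(i).
\]
Since $gQg^{-1}\le P$, (B2) and Lemma~\ref{lem:eQ} show that the first factor $g^{-1}\operatorname{Br}_{gQg^{-1}}(i)g$ lies in the block of $kC_G(Q)$ with idempotent $g^{-1}e_{gQg^{-1}}g$, while the last lies in the block with idempotent $e_Q$. Suppose that these blocks differ. Then $\operatorname{Br}_Q(g^{-1}a)=0$, so $a\in(\mathcal OG)^T_{<T}+\pi(\mathcal OG)^T$. Applying the $(P\times P)$-equivariant projection $y\mapsto iyi$ gives $a\in A^T_{<T}+\pi A^T$ for all $a\in A^T$, a contradiction. Hence $ge_Qg^{-1}=e_{gQg^{-1}}$.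
\end{proof}

\begin{lemma}\label{lem:move}
There is an isomorphism $f\colon{}_\rho A\to A^\rho$ of $RP$-$RP$-bimodules with $\bar f=\mathrm{id}_A$.
\end{lemma}

\begin{proof}
By \eqref{eq:A} it suffices to treat $\mathcal O[PgP]$ with $g\in\Gamma$. Define $f$ on $R[PgP]$ as the $R$-linear map with
\[
f(ugw)=\rho(u)^{-1}\rho(w)^{-1}\,ugw\qquad(u,w\in P).
\]
To see that it is well defined, let $ugw=u_1gw_1$ and $q=ww_1^{-1}$. Then $gqg^{-1}=u^{-1}u_1\in P$, so $q\in P\cap g^{-1}Pg$, and $\rho(u_1)\rho(w_1)=\rho(u)\rho(gqg^{-1})\rho(q)^{-1}\rho(w)=\rho(u)\rho(w)$ by Lemma~\ref{lem:cosets}. This is the only use of $\mathcal F$-stability. Let $h=ugw$ and $u',w'\in P$, and take products in $R[PgP]$. Left linearity means $f(\rho(u')u'h)=u'f(h)$, and indeed $\rho(u')\rho(u'u)^{-1}=\rho(u)^{-1}$. Right linearity means $f(hw')=\rho(w')^{-1}f(h)w'$, and indeed $\rho(ww')^{-1}=\rho(w')^{-1}\rho(w)^{-1}$. The map $f$ multiplies each basis element by an element of $C$, so it is bijective and reduces to the identity.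
\end{proof}

For $G=P$ and $i=1$ we have $W_\rho={}_\rho(\mathcal OP)$, and $f(u)=\rho(u)^{-1}u$ identifies it with $(\mathcal OP)^\rho=V_\rho$. In that case $W_\rho$ is itself the required deformation.

\begin{lemma}\label{lem:lift}
The reduction map $(iW_\rho i)^{P,\rho}\to(i\bar W_\rho i)^P$ is surjective with kernel $I\cdot(iW_\rho i)^{P,\rho}$. Hence $\mathcal E_\rho\to\mathcal E$ is surjective with kernel $I\mathcal E_\rho$, and idempotents of $\mathcal E$ lift to $\mathcal E_\rho$.
\end{lemma}

\begin{proof}
Let $U=A\otimes_{\mathcal OP}A=i\bar W_\rho i$. The map $\mathrm{id}\otimes f$ is an isomorphism of $RP$-$RP$-bimodules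
\[
iW_\rho i=A\otimes_{\mathcal OP}{}_\rho A\ \to\ A\otimes_{\mathcal OP}A^\rho=U^\rho
\]
that reduces to the identity of $U$. For $z\in U_R$ and $u\in P$, conjugation in $U^\rho$ is $u\cdot z\cdot u^{-1}=\rho(u)\,uzu^{-1}$, with the untwisted action on the right-hand side. So $z\in(U^\rho)^{P,\rho}$ if and only if $uzu^{-1}=z$ for all $u\in P$. As $R$ is free over $\mathcal O$, this gives $(iW_\rho i)^{P,\rho}\cong(R\otimes_{\mathcal O}U)^P=R\otimes_{\mathcal O}U^P$, and reduction becomes the augmentation map $R\otimes_{\mathcal O}U^P\to U^P$. It is surjective with kernel $I\otimes_{\mathcal O}U^P=I\cdot(R\otimes_{\mathcal O}U^P)$. The rest follows from \eqref{eq:ends}, the inclusion $I\mathcal E_\rho\subseteq J(\mathcal E_\rho)$ and (F2).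
\end{proof}

\subsection*{Lifting the summand $B$}

\begin{lemma}\label{lem:mu}
The multiplication map $\mu\colon Bi\otimes_{\mathcal OP}iB\to B$ is a split surjection of $B$-$B$-bimodules.
\end{lemma}

\begin{proof}
With $a_t$, $a'_t$ as in Lemma~\ref{lem:trace}, the element $\xi_0=\sum_ta_ti\otimes ia'_t$ commutes with $P$: for $u\in P$ we have $ua_ti\otimes ia'_tu^{-1}=a_tiu\otimes u^{-1}ia'_t=a_ti\otimes ia'_t$. So $\xi=\sum_{g\in G/P}g\xi_0g^{-1}$ is well defined and commutes with $G$, and $\mu(\xi)=\operatorname{Tr}_P^G(\sum_ta_tia'_t)=b$. Hence $s(a)=a\xi$ is a bimodule map with $\mu s=\mathrm{id}_B$.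
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:aut} and Proposition~\ref{prop:inj}, it remains to find a deformation $V$ with $\rho_V=\rho$. The endomorphism $\omega=s\mu\in\mathcal E$ is idempotent, and $\mu$ restricts to an isomorphism $\omega\bar W_\rho\cong B$ with inverse $s$. Lift $\omega$ to an idempotent $\hat\omega\in\mathcal E_\rho$ by Lemma~\ref{lem:lift}, and put $V=\hat\omega W_\rho$. As a summand of $W_\rho$, it is projective on both sides, and $\bar V=\omega\bar W_\rho\cong B$. So $V$ is a deformation. The element $s(i)=i\xi=i\xi i$ lies in $(i\bar W_\rho i)^P$. By Lemma~\ref{lem:lift} it is the reduction of some $z\in(iW_\rho i)^{P,\rho}$. Then $v=\hat\omega(z)$ lies in $(iVi)^{P,\rho}$, its reduction in $\bar W_\rho$ is $\omega s(i)=s(i)$, and its image in $B$ is $\mu s(i)=i$. Lemma~\ref{lem:rho}(a) gives $\rho_V=\rho$.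
\end{proof}

With Theorems~\ref{thm:A} and~\ref{thm:B}, Theorem~\ref{thm:main} is proved.

\section{Canonicity and trivial defect}\label{sec:remarks}

\begin{remark}
The isomorphism in Theorem~\ref{thm:main} can be chosen canonically. With $D$, $D'$ as in Section~\ref{sec:intro}, the isomorphisms
\[
\operatorname{Hom}(D,C)\cong\mathcal G_C(B)\cong\mathcal G_C(B')\cong\operatorname{Hom}(D',C)
\]
are natural in $C$. By the Yoneda lemma in the category of finite abelian $p$-groups, their composite is induced by a unique isomorphism $D'\to D$, namely the image of $\mathrm{id}_D$ for $C=D$. Once the defect groups and source idempotents are fixed, this isomorphism is determined by $(M,N)$.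
\end{remark}

\begin{remark}
The conclusion of Theorem~\ref{thm:main} also holds if a defect group is trivial. Let $P=1$. By Lemma~\ref{lem:mu}, $B$ is a summand of the projective bimodule $Bi\otimes_{\mathcal O}iB$, so $B$ is a projective bimodule. By Lemma~\ref{lem:tensor} with $C=1$, so is $N\otimes_BB\otimes_BM\cong B'\oplus Y$. Then $B'$ is a projective bimodule, and $P'=1$ by Lemma~\ref{lem:nonproj}. By symmetry, $P'=1$ implies $P=1$. In this case both quotients are trivial. What fails is only the definition of $\Psi$ in Section~\ref{sec:stable}, which singles out a non-projective summand.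
\end{remark}

\begin{thebibliography}{9}

\bibitem{Linckelmann}
Markus Linckelmann, \emph{On automorphisms and focal subgroups of blocks}, arXiv:1612.07739 (2016).

\bibitem{Weiss}
A. Weiss, \emph{Rigidity of $p$-adic $p$-torsion}, Ann. of Math. \textbf{127} (1988).

\end{thebibliography}
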